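
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\title{The proportion of permutations\\ lying in a primitive group not containing $A_n$}


\begin{abstract}
Let $P(n)$ be the proportion of elements of $S_n$ that lie in at least one primitive subgroup
not containing $A_n$. We prove that $P(n)=O(1/n)$, as conjectured by Diaconis, Fulman and
Guralnick. More precisely, $P(n)=M(n)+O(n^{-3/2}\log n)$, where $M(n)$ is an explicit sum of the
proportions of at most five cycle types. The error term has the right order when $n$ is the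
square of a prime. It follows that $\limsup nP(n)$ is $13/4$ if there are infinitely many Mersenne primes,
and $5/2$ otherwise. The classification of finite simple groups enters
through one theorem, on primitive groups of degree $n$ containing an element of order at least $n/4$.
\end{abstract}

\section{The question and the answer}

\subsection{The question}

For a positive integer $n$ let $S_n$ act on $[n]=\{1,\dots,n\}$. A subgroup $G\le S_n$ is
\emph{primitive} if it is transitive and preserves no partition of $[n]$ other than the partition into
one block and the partition into singletons. Put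
\[
P(n)=\frac1{n!}\,\Bigl|\bigcup_{\substack{G\le S_n\ \text{primitive}\\ A_n\not\le G}}G\Bigr| .
\]
Thus $1-P(n)$ is the probability that a random permutation $\pi$ is so generic that every primitive
group containing it contains $A_n$. Both conditions on $G$ are needed for $P(n)$ to be small. If groups
containing $A_n$ were allowed, the union would be $S_n$. If primitivity were dropped, the cyclic
groups $\langle\pi\rangle$ would already cover $S_n$ for $n\ge4$.

How small can $P(n)$ be? The union is closed under conjugation, so it is a union of cycle types.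
The proportion of a type is $1/|C|$, where $C$ is the centralizer of a permutation of that type, and
$|C|\ge n-1$ for $n\ge2$ (Lemma~\ref{lem:types} below). So no type has
proportion above $1/(n-1)$. An $(n-1)$-cycle with a fixed point and an $n$-cycle
have proportions $1/(n-1)$ and $1/n$. Both types can occur: if $n=p\ge5$ is
prime, the affine group $AGL(1,p)=\{v\mapsto av+w\}$ contains the $p$-cycle $v\mapsto v+1$ and, for a
generator $a$ of $\mathbb F_p^*$, the map $v\mapsto av$ with one fixed point and one $(p-1)$-cycle.
More generally, the degrees $n=(q^d-1)/(q-1)$ with a primitive group containing $PGL(d,q)$ and the degrees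
$n=p^d$ with the group $AGL(d,p)$ show that in general one cannot do better than $O(1/n)$.

{\L}uczak and Pyber showed that $P(n)=O(n^{-1/2+\eta})$ for every $\eta>0$, and this was improved to
$O(n^{-2/3+\eta})$ for every $\eta>0$. Diaconis, Fulman and Guralnick \cite{DFG} conjectured that the bound can be replaced
by $O(n^{-1})$. We prove this conjecture, and determine $P(n)$ up to $O(n^{-3/2}\log n)$.

\subsection{The answer}

Throughout, $p$ denotes a prime and $q$ a prime power (with exponent at least $1$), and $\log$ is the natural logarithm; implied constants are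
absolute. ``Type'' means cycle type, and $(c_1,\dots,c_r)$ is the type with
these cycle lengths. Five types make up the main term. Each is counted under a condition on $n$:
\begin{center}
\renewcommand{\arraystretch}{1.25}
\begin{tabular}{clll}
symbol & equals $1$ if (and $0$ otherwise) & type & proportion\\ \hline
$\alpha$ & $n$ is prime, or $n=\frac{q^d-1}{q-1}$ with $d\ge2$ & $(n)$ & $1/n$\\
$\beta$ & $n$ is a prime power, or $n-1$ is prime & $(1,n-1)$ & $1/(n-1)$\\
$\gamma$ & $n-1$ is a prime power & $(1,1,n-2)$ & $1/(2(n-2))$\\
$\delta$ & $n=p^d$ with $p$ prime, $d\ge2$ & $(p,n-p)$ & $1/(p(n-p))$\\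
$\varepsilon$ & $n$ is a power of $2$ & $(4,n-4)$ & $1/(4(n-4))$
\end{tabular}
\end{center}
Put
\[
M(n)=\frac{\alpha}{n}+\frac{\beta}{n-1}+\frac{\gamma}{2(n-2)}+\frac{\delta}{p(n-p)}+\frac{\varepsilon}{4(n-4)} ,
\]
where the prime $p$ in the fourth term is the one with $n=p^d$, and the term is $0$ if $\delta=0$.

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that $P(n)\le C/n$ for all $n$.
\end{theorem}

\begin{theorem}\label{thm:asymp}
For all sufficiently large $n$,
\[
M(n)\le P(n)\le M(n)+O(n^{-3/2}\log n).
\]
The error term has the right order: for $n=p^2$, $p$ a (large) prime, $P(n)-M(n)\gg n^{-3/2}\log n$.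
\end{theorem}

\begin{corollary}\label{cor:limsup}
If none of ``$n$ is a prime power'', ``$n-1$ is a prime power'', ``$n=\frac{q^d-1}{q-1}$ with $d\ge3$''
holds, then $P(n)=O(n^{-3/2}\log n)$. Moreover
\[
\limsup_{n\to\infty} nP(n)=\begin{cases}13/4&\text{if there are infinitely many Mersenne primes,}\\ 5/2&\text{otherwise.}\end{cases}
\]
\end{corollary}

Theorem~\ref{thm:main} follows from Theorem~\ref{thm:asymp}: each summand of $nM(n)$ is at most $2$ for
$n\ge8$, and $P(n)\le1$ takes care of the remaining $n$.

\subsection{Strategy}

The number of permutations of a type with $m_j$ cycles of length $j$ is $n!/|C|$, where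
\begin{equation}\label{eq:cent}
|C|=\prod_jj^{m_j}m_j!\ \ge\ \text{the product of the lengths of any collection of distinct cycles.}
\end{equation}
Hence a set of permutations covered by given types has proportion at most the sum of
$1/|C|$ over these types. Every estimate below, except two elementary ones in Section~\ref{sec:order}, uses this: to show that a set is negligible, we
exhibit few types, each with a large centralizer. For an error $O(n^{-3/2})$, a bounded number of types with
$|C|\gg n^{3/2}$ will do.

The proof runs as follows.
\begin{enumerate}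
\item Almost every permutation has order $>n/4$ and only $O(\log n)$ cycles (Section~\ref{sec:order}).
A theorem of Guest, Morris, Praeger and Spiga lists the primitive groups containing an element of such
large order. For large $n$ they are product actions, alternating groups on $k$-subsets, projective groups and affine groups.
\item In product actions and in affine groups many elements preserve a decomposition
$[n]\cong U\times V$ in which $|U|\le|V|$ are powers of a common integer. They have too many types to be treated one at a time.
Section~\ref{sec:product} shows that those with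
at least two cycles on $U$ have total proportion $O(n^{-3/2}\log n)$, over all such decompositions. This is the
source of the error term.
\item After these have been discarded, product actions and actions on $k$-subsets contribute nothing
(Sections~\ref{sec:prodaction} and~\ref{sec:subsets}). In the projective case $x$ generates a subgroup of index at most $3$
in an explicit abelian group, which leaves few types (Section~\ref{sec:proj}). In the affine case $x$ is a cycle of length $1$, $p$ or $4$ times
a linear map with indecomposable module, which leaves $O(\log n)$ types (Section~\ref{sec:affine}).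
\end{enumerate}

\section{The five types occur}\label{sec:lower}

\begin{proposition}\label{prop:lower}
For all sufficiently large $n$, every type in the table whose symbol equals $1$ is contained in a union of primitive groups not containing $A_n$.
Consequently $P(n)\ge M(n)$.
\end{proposition}

\begin{proof}
For large $n$ the types in the table whose symbols equal $1$ are distinct, and their proportions are as
stated, by \eqref{eq:cent}. So the second statement follows from the first. The groups $PGL(d,q)$ (on the points of projective space, $d\ge2$) and $AGL(d,p)$ (on $\mathbb F_p^d$)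
are $2$-transitive, hence primitive. Since $|AGL(d,p)|\le p^{d+d^2}=n^{1+d}$ with $d\le\log_2n$, and
$|PGL(d,q)|\le q^{d^2}\le n^{2d}$ with $q^{d-1}\le n$ and $d\le1+\log_2n$, these orders are $n^{O(\log n)}$, so for large $n$
the groups do not contain $A_n$. The union defining $P(n)$ is closed under conjugation, so it remains to exhibit one element of each type.
\begin{itemize}
\item $(n)$: a nontrivial translation in $AGL(1,n)$ if $n$ is prime. If $n=(q^d-1)/(q-1)$, identify $\mathbb F_q^d$ with
$\mathbb F_{q^d}$; a generator of $\mathbb F_{q^d}^*$ acts on the points as a generator of the regular group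
$\mathbb F_{q^d}^*/\mathbb F_q^*$.
\item $(1,n-1)$: if $n=p^d$, multiplication by a generator of $\mathbb F_{p^d}^*$, in $AGL(d,p)$. If $n-1=p$ is
prime, the map $z\mapsto z+1$ of $\mathbb F_p\cup\{\infty\}$, in $PGL(2,p)$.
\item $(1,1,n-2)$: the map $z\mapsto\zeta z$ of $\mathbb F_q\cup\{\infty\}$, with $q=n-1$ and $\zeta$ a generator of
$\mathbb F_q^*$, in $PGL(2,q)$.
\item $(p,n-p)$: on $\mathbb F_p\times\mathbb F_{p^{d-1}}$, the map $(t,y)\mapsto(t+1,\zeta y)$ with $\zeta$ a
generator of $\mathbb F_{p^{d-1}}^*$. The points with $y=0$ form a $p$-cycle. As $\gcd(p,p^{d-1}-1)=1$, the others form one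
cycle of length $p(p^{d-1}-1)=n-p$.
\item $(4,n-4)$: on $\mathbb F_2^2\times\mathbb F_{2^{d-2}}$, a $4$-cycle of $AGL(2,2)=S_4$ times multiplication by a
generator of $\mathbb F_{2^{d-2}}^*$. As $2^{d-2}-1$ is odd, the type is $(4,4(2^{d-2}-1))$. \qedhere
\end{itemize}
\end{proof}

\section{Permutations preserving a product structure}\label{sec:product}

\subsection{A square degree, by hand}

Let $n=t^2$ and let $x=(g,h)\in S_t\times S_t$ act on $[t]\times[t]$ coordinatewise. For large primes $t$ such elements are counted
by $P(n)$: they lie in the group $S_t\wr S_2$, in which the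
two coordinates may also be exchanged, and we shall see in Proposition~\ref{prop:sharp} that this group is primitive and does not contain $A_n$.

If $g$ and $h$ are both $t$-cycles, then $x$ has $t$ cycles of length $t$ and $|C(x)|=t^t\,t!$ is huge.
Now suppose that $h$ is a $t$-cycle and $g$ has two cycles $O_1,O_2$, of lengths $a$ and $t-a$. On the
$x$-invariant set $O_1\times[t]$ the maps $g|_{O_1}$ (acting on the first coordinate) and $h$ (acting on the second) both commute with $x$;
the same holds, independently, on $O_2\times[t]$. Hence $|C(x)|\ge at\cdot(t-a)t$, and these elements have proportion at most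
\[
\sum_{1\le a\le t/2}\frac1{t^2a(t-a)}\le\frac2{t^3}\sum_{a\le t/2}\frac1a=O(n^{-3/2}\log n).
\]
The point is that two cycles of $g$ produce \emph{two} copies of the centralizer of $h$. For general $h$, one copy would
give nothing, because $\sum_h1/|C(h)|=1$ over all types $h$ of degree $t$; but we shall see that
$\sum_h1/|C(h)|^2=O(t^{-2})$. Before the general case, we note that for prime $t$ the computation is sharp.

\begin{proposition}\label{prop:sharp}
For $n=p^2$, $p$ a large prime, $P(n)-M(n)\gg n^{-3/2}\log n$.
\end{proposition}

\begin{proof}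
The group $S_p\wr S_2$ on $[p]^2$ is transitive, and the orbits of the stabilizer of a point have sizes $1$, $2(p-1)$ and
$(p-1)^2$: the other points agree with the given one in exactly one coordinate or in none. A block containing that
point is a union of such orbits, so its size is $1$, $2p-1$, $p^2-2p+2$ or $p^2$. For $p\ge3$ only the first and last
divide $p^2$, so the group is primitive. Its order $2(p!)^2$ is less than $(p^2)!/2$, so it does not contain $A_n$.

For $2\le b\le(p-1)/2$ it contains $x=(g,h)$ with $g$ of type $(b,p-b)$ and $h$ a $p$-cycle. As $p$ is coprime to $b$ and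
$p-b$, this $x$ has type $(pb,p(p-b))$, whose proportion is $\frac1{p^2b(p-b)}\ge\frac1{p^3b}$. These types are distinct, and none of
them is counted in $M(n)$: here $\varepsilon=0$, and $(p,n-p)$ would be $b=1$. The types counted in $M(n)$ also lie in the union defining $P(n)$, by
Proposition~\ref{prop:lower}. Hence
\[
P(n)-M(n)\ge p^{-3}\sum_{2\le b\le(p-1)/2}\frac1b\gg n^{-3/2}\log n.\qedhere
\]
\end{proof}

\subsection{General products}

\begin{lemma}\label{lem:types}
Let $v\ge2$, let $h$ range over all types of degree $v$, and let $C(h)$ be the centralizer in $S_v$ of a permutation of type $h$. Then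
\textup{(i)} $|C(h)|\ge v-1\ge v/2$ for every $h$; \textup{(ii)} $\sum_h|C(h)|^{-2}\le\kappa/v^2$ with $\kappa$ absolute.
\end{lemma}

\begin{proof}
(i) Let $h$ have $m_j$ cycles of length $j$. Since $j^mm!\ge jm$ for $m\ge1$, we have $|C(h)|\ge\prod_{m_j>0}jm_j$. The factors
are positive integers with sum $v$, and at most one of them is $1$ (namely when $m_1=1$). A product of integers
$\ge2$ is at least their sum, so the product is at least $v-1$.

(ii) Since $|C(h)|^{-2}\le\prod_jj^{-2m_j}/m_j!$, the sum is at most the coefficient $f_v$ of $z^v$ in
$f(z)=\exp\bigl(\sum_{j\ge1}z^j/j^2\bigr)$. From $zf'=f\sum_jz^j/j$ we get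
\[
vf_v=\sum_{j=1}^v\frac{f_{v-j}}j .
\]
Let $S=\sum_if_i=f(1)=e^{\pi^2/6}$. The recursion gives $vf_v\le S$ at once. Splitting it at $j=v/2$ gives
\begin{equation}\label{eq:split}
vf_v\le(1+\log v)\max_{v/2\le i<v}f_i+\frac{2S}v .
\end{equation}
Inserting $f_i\le S/i\le2S/v$ for $i\ge v/2$ we obtain $f_v=O(\log(2v)/v^2)$. Inserting this improved bound into
\eqref{eq:split} we obtain $vf_v=O(\log^2(2v)/v^2)+2S/v=O(1/v)$, that is, $f_v=O(1/v^2)$.
\end{proof}

\begin{lemma}\label{lem:partitions}
The sum of $1/(a_1\cdots a_r)$ over all partitions $(a_1,\dots,a_r)$ of $u$ into exactly $r$ parts is at most $r(1+\log u)^{r-1}/u$.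
\end{lemma}

\begin{proof}
Let $L(z)=\sum_{j\ge1}z^j/j$ and write $[z^k]$ for the coefficient of $z^k$. The sum is at most the corresponding sum over ordered
$r$-tuples, which is $[z^u]L^r$. As $L'=\sum_{k\ge0}z^k$,
\[
u\,[z^u]L^r=[z^{u-1}](L^r)'=r\,[z^{u-1}]L^{r-1}L'=r\sum_{k<u}[z^k]L^{r-1}\le r\Bigl(\sum_{j<u}\frac1j\Bigr)^{r-1}\le r(1+\log u)^{r-1}.\qedhere
\]
\end{proof}

For $n=uv$ let $D(u,v)$ be the set of permutations $(g,h)\in S_u\times S_v$ of $[u]\times[v]$ such that $g$ \emph{has at least two
cycles}. ``Conjugate into $D(u,v)$'' refers to any identification of $[n]$ with $[u]\times[v]$.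

\begin{proposition}\label{prop:D}
If $2\le u\le v$ and $v\ge20$, the proportion of elements of $S_n$, $n=uv$, conjugate into $D(u,v)$ is $O\bigl(\frac{1+\log u}{uv^2}\bigr)$.
\end{proposition}

\begin{proof}
Let $x=(g,h)$, where $g$ has cycles $O_1,\dots,O_r$ of lengths $a_1,\dots,a_r$ and $r\ge2$. On the $x$-invariant set $O_i\times[v]$ the group
$\langle g|_{O_i}\rangle\times C(h)$ acts faithfully and commutes with $x$. These groups act independently for different $i$, so
\[
|C(x)|\ge a_1\cdots a_r\,|C(h)|^r .
\]
The type of $x$ depends only on the types of $g$ and $h$. By Lemma~\ref{lem:types}, $\sum_h|C(h)|^{-r}\le(2/v)^{r-2}\kappa/v^2$. Summing over the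
types of $g$ by Lemma~\ref{lem:partitions}, we see that the proportion is at most
\[
\frac{\kappa}{v^2}\sum_{r\ge2}\Bigl(\frac2v\Bigr)^{r-2}\frac{r(1+\log u)^{r-1}}u
=\frac{\kappa(1+\log u)}{uv^2}\sum_{r\ge2}r\Bigl(\frac{2(1+\log u)}v\Bigr)^{r-2}.
\]
Since $u\le v$ and $4(1+\log v)\le v$ for $v\ge20$, the last sum is at most $\sum_{r\ge2}r2^{-(r-2)}<\infty$.
\end{proof}

The condition $r\ge2$ is essential for this argument: for $r=1$ the same computation gives only $\frac1u\sum_h1/|C(h)|=1/u$.

We shall need only factorizations $n=uv$ into powers of a common integer. For these the sum over $v$ is geometric, and no divisor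
function enters the error term.

\begin{proposition}\label{prop:calD}
Let $\mathcal D\subseteq S_n$ be the set of elements conjugate into some $D(u,v)$ with $uv=n$, $1<u\le v$, and $u,v$ powers of a common integer.
The proportion of $\mathcal D$ is $O(n^{-3/2}\log n)$.
\end{proposition}

\begin{proof}
We may assume $n\ge400$. Write $n=n_0^L$, where $L$ is the greatest common divisor of the exponents in the prime factorization of
$n$. If $n=s^k$, then $k$ divides all these exponents, so $k\mid L$ and $s$ is a power of $n_0$. If $u=s^i$ and $v=s^j$, then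
$n=s^{i+j}$, so $v$ is a power of $n_0$; also $v\ge\sqrt n\ge20$. As $uv^2=nv$, Proposition~\ref{prop:D} bounds the proportion by
\[
O\Bigl(\frac{\log n}n\sum_{v=n_0^j\ge\sqrt n}\frac1v\Bigr)=O(n^{-3/2}\log n),
\]
the sum being geometric with ratio $1/n_0\le1/2$.
\end{proof}

\section{Elements of large order}\label{sec:order}

\begin{lemma}\label{lem:order}
The proportion of elements of $S_n$ of order at most $n/4$ is at most $n^{-3+o(1)}$.
\end{lemma}

\begin{proof}
Let $\rho_m(n)$ be the proportion of $\pi\in S_n$ with $\pi^m=1$, and $\rho_m(0)=1$. The cycle containing a given point has each length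
$e\in\{1,\dots,n\}$ with probability $1/n$, and given this cycle the rest of $\pi$ is uniform. Hence
\[
\rho_m(n)=\frac1n\sum_{e\mid m,\ e\le n}\rho_m(n-e).
\]
Let $m\le n/4$ and apply this four times. Each step removes at most $n/4$ points, so the degrees at the four steps are at least
$n,\frac{3n}4,\frac n2,\frac n4$. With $\tau(m)$ the number of divisors of $m$,
\[
\rho_m(n)\le\frac{\tau(m)^4}{n\cdot\frac{3n}4\cdot\frac n2\cdot\frac n4}=\frac{32}3\,\frac{\tau(m)^4}{n^4}.
\]
Summing over $m\le n/4$ and using $\tau(m)=m^{o(1)}$ gives the claim.
\end{proof}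

\begin{lemma}\label{lem:cycles}
Let $R=10\log_2n$. The proportion of elements of $S_n$ with at least $R$ cycles is at most $(n+1)n^{-10}$.
\end{lemma}

\begin{proof}
The mean of $2^{\#\text{cycles}}$ over $S_n$ is $\frac{2\cdot3\cdots(n+1)}{n!}=n+1$, and $2^R=n^{10}$. Apply Markov's inequality.
\end{proof}

The classification of finite simple groups is used through the following theorem. The \emph{socle} of $G$ is the subgroup generated by
its minimal normal subgroups.

\begin{theorem}[Guest, Morris, Praeger and Spiga {\cite[Theorem 1.3]{GMPS}}]\label{thm:GMPS}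
Let $G$ be a primitive group of degree $n$ containing an element of order at least $n/4$. Then its socle $N\cong T^\ell$ is one of the
following:
\begin{enumerate}
\item[\textup{(1)}] $\mathrm{Alt}(m)^\ell$ in its natural action on $\ell$-tuples of $k$-subsets of $\{1,\dots,m\}$;
\item[\textup{(2)}] $PSL_d(q)^\ell$ in one of its natural actions on $\ell$-tuples of points or of hyperplanes of $PG_{d-1}(q)$;
\item[\textup{(3)}] elementary abelian ($G$ is affine);
\item[\textup{(4)}] $T^\ell$ with $T$ in an explicit finite list and $\ell\le\ell_T$, where $\ell_T$ depends only on $T$.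
\end{enumerate}
In \textup{(1)} and \textup{(2)}, $T$ is nonabelian simple.
\end{theorem}

In (4) the degree satisfies $n\le|N|$, because $N$ is transitive, so $n$ is bounded. From now on $n$ is sufficiently large, and (4) does not
occur.

Let $x\in G$ with $G$ primitive of degree $n$ and $A_n\not\le G$. By Lemmas~\ref{lem:order} and~\ref{lem:cycles} and
Proposition~\ref{prop:calD} we may discard the elements of order at most $n/4$, those with at least $R$ cycles, and those in $\mathcal D$.
These three sets do not depend on $G$, so the total cost, $O(n^{-3/2}\log n)$, is paid only once. Throughout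
Sections~\ref{sec:prodaction}--\ref{sec:affine}, $G$ and $x\in G$ are as above, $N\cong T^\ell$ is the socle of $G$, and
\begin{equation}\label{eq:star}
\mathrm{ord}(x)>n/4,\qquad x\text{ has fewer than }R=10\log_2n\text{ cycles},\qquad x\notin\mathcal D .
\end{equation}
By Theorem~\ref{thm:GMPS} there remain four cases: (1) or (2) with $\ell\ge2$ (Section~\ref{sec:prodaction}); (1) with $\ell=1$
(Section~\ref{sec:subsets}); (2) with $\ell=1$ (Section~\ref{sec:proj}); and (3) (Section~\ref{sec:affine}).

\section{Product actions contribute nothing}\label{sec:prodaction}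

Assume (1) or (2) with $\ell\ge2$. Then $N=T_1\times\dots\times T_\ell$ acts coordinatewise on $\Delta^\ell$, where
$T_i\cong T$ is nonabelian simple and transitive on the $i$-th copy of $\Delta$. Put $t=|\Delta|$, so $n=t^\ell$. As $T$ acts faithfully on
$\Delta$ and $|T|\ge60>4!$, we have $t\ge5$.

Conjugation by $G$ permutes the simple factors $T_i$. Hence $G$ permutes the $\ell$ partitions of $\Delta^\ell$ into orbits
of $\prod_{j\ne i}T_j$, which are the fibers of the $\ell$ coordinate maps. So every element of $G$ permutes the coordinates and
acts by a bijection on each of them: $G\le\mathrm{Sym}(\Delta)\wr S_\ell$ in product action. Let $\sigma\in S_\ell$ be the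
permutation of coordinates induced by $x$. For a cycle $c$ of $\sigma$, $x$ acts on $\Delta^c$, and the projection
$\Delta^\ell\to\Delta^c$ is $x$-equivariant and onto. Hence $x$ has at least as many cycles on $\Delta^\ell$ as on $\Delta^c$.

A nontrivial $\sigma$ forces many cycles. In the smallest case $\ell=2$, $x(y_1,y_2)=(gy_2,y_1)$, we have $x^2=(g,g)$; if $O$ is a cycle of $g$
of length $a$, then $x^2$ has exactly $a$ cycles on $O\times O$. Thus $x^2$ has at least $\sum a=t$ cycles, and $x$ at least $t/2=\sqrt n/2$.
In general:

\begin{lemma}\label{lem:wreath}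
If $c$ is a cycle of $\sigma$ of length $s\ge2$, then $x$ has at least $t^{\lfloor s/2\rfloor}/s>1$ cycles on $\Delta^c$.
\end{lemma}

\begin{proof}
After relabeling each coordinate, $x$ acts on $\Delta^c$ by $(y_1,\dots,y_s)\mapsto(gy_s,y_1,\dots,y_{s-1})$, so $x^s=(g,\dots,g)$. Let
$O_1,O_2,\dots$ be the orbits of $\langle g\rangle$, with $|O_i|=a_i$. For a sequence $i_1,\dots,i_{\lfloor s/2\rfloor}$ consider the $x^s$-invariant set
$O_{i_1}^2\times O_{i_2}^2\times\cdots$, with a further factor $O_{i_1}$ if $s$ is odd. It has at least $\prod_ja_{i_j}^2$ elements, and its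
$\langle x^s\rangle$-orbits have size $\mathrm{lcm}_j(a_{i_j})\le\prod_ja_{i_j}$; so it contains at least $\prod_ja_{i_j}$ of them. The sets for
different sequences are disjoint. Summing over all sequences, $\langle x^s\rangle$ has at least
$\bigl(\sum_ia_i\bigr)^{\lfloor s/2\rfloor}=t^{\lfloor s/2\rfloor}$ orbits. Each $\langle x\rangle$-orbit contains at most $s$ of these. Finally
$t^{\lfloor s/2\rfloor}\ge5^{\lfloor s/2\rfloor}>2\lfloor s/2\rfloor+1\ge s$.
\end{proof}

We now use \eqref{eq:star}.
\begin{itemize}
\item If $\sigma$ has a cycle of length $s>\ell/2$, then $s\ge2$ (as $\ell\ge2$) and $\lfloor s/2\rfloor\ge s/3>\ell/6$. By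
Lemma~\ref{lem:wreath} $x$ has more than $t^{\ell/6}/\ell\ge n^{1/6}/\log n>R$ cycles (note $s\le\ell\le\log_5n$), a contradiction. So all
cycles of $\sigma$ have length at most $\ell/2$.
\item If $x$ has at least two cycles on $\Delta^c$ for some cycle $c$ of $\sigma$, of length $s\le\ell/2$, then $x$ preserves the product
$\Delta^c\times\Delta^{\mathrm{rest}}$ and is conjugate into $D(t^s,t^{\ell-s})$ with $t^s\le t^{\ell-s}$. So $x\in\mathcal D$, a
contradiction.
\item Otherwise $\sigma=1$, by Lemma~\ref{lem:wreath}, and $x$ acts on each coordinate as a $t$-cycle. Then all cycles of $x$ have length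
$t$, and there are $t^{\ell-1}\ge\sqrt n>R$ of them, a contradiction.
\end{itemize}
So no $x$ satisfying \eqref{eq:star} arises from a product action.

\section{Alternating groups on subsets contribute nothing}\label{sec:subsets}

Now let $N=T=A_m$ act on the set $\Delta$ of $k$-subsets of $\{1,\dots,m\}$. As $n=\binom mk\le2^m$, $m$ is large. Passing to complements, we
may take $k\le m/2$. If $k=1$ then $G\ge A_n$, which is excluded; this is where the hypothesis $A_n\not\le G$ is used. So $k\ge2$.
The idea is that $x$ then comes from $S_m$, and that an element of $S_m$ with few cycles on $k$-subsets forces $m$ to be so small that its order is small.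

We use two standard facts. For a transitive group $T\le\mathrm{Sym}(\Delta)$ with point stabilizer $T_\Gamma$, the centralizer
$C_{\mathrm{Sym}(\Delta)}(T)$ is isomorphic to $N_T(T_\Gamma)/T_\Gamma$. And by the Livingstone--Wagner theorem, the number of orbits of a
permutation group of degree $m$ on $k$-subsets is nondecreasing in $k\le m/2$.

The stabilizer in $A_m$ of a $k$-subset $\Gamma$ is $T_\Gamma=(S_k\times S_{m-k})\cap A_m$. Its orbits on $\{1,\dots,m\}$ are $\Gamma$ and the
complement of $\Gamma$, and $N_T(T_\Gamma)$ permutes these two sets.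

\emph{The case $k=m/2$.} The elements of $N_T(T_\Gamma)$ preserving $\Gamma$ form $T_\Gamma$, so $|C_{\mathrm{Sym}(\Delta)}(T)|\le2$, and this
centralizer is generated by complementation. Since $G$ normalizes $T$, it normalizes the centralizer and permutes its orbits, which have
size $2$. So $G$ is imprimitive, a contradiction.

\emph{The case $2\le k<m/2$.} The two orbits have different sizes, so $N_T(T_\Gamma)=T_\Gamma$ and $C_{\mathrm{Sym}(\Delta)}(T)=1$. Hence the
normalizer of $T$ in $\mathrm{Sym}(\Delta)$ embeds in $\mathrm{Aut}(A_m)=S_m$ ($m\ge7$). It contains $S_m$ acting on $k$-subsets, so it equals $S_m$,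
and $x\in G\le S_m$. Let $x$ have cycle lengths $b_1,\dots,b_r$ on the $m$ points. Within a cycle of length $b$ there are
$\lfloor b/2\rfloor$ orbits on pairs, and each pair of distinct cycles gives at least one orbit. So the number of orbits of $\langle x\rangle$ on
$2$-subsets is at least
\[
\sum_i\Bigl\lfloor\frac{b_i}2\Bigr\rfloor+\binom r2\ \ge\ \frac{m-r}2+\frac{r-1}2=\frac{m-1}2 ,
\]
and the number of cycles of $x$ on $k$-subsets is at least as large, by Livingstone--Wagner. By \eqref{eq:star}, $m\le2R+1=O(\log n)$.
But the $b_i$ take at most $\sqrt{2m}$ distinct values, since $j$ distinct positive integers have sum at least $j(j+1)/2$. Hence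
$\mathrm{ord}(x)\le m^{\sqrt{2m}}=n^{o(1)}<n/4$, a contradiction.

\section{Projective groups}\label{sec:proj}

Let $N=PSL_d(q)$, $d\ge2$, act on the points or on the hyperplanes of $PG_{d-1}(q)$. The action on hyperplanes is the action on the points of the dual
space, so we consider points. Thus $n=\frac{q^d-1}{q-1}$ and
\begin{equation}\label{eq:sizes}
q^{d-1}\le n\le2q^{d-1}.
\end{equation}
For given $n$, each $d$ determines $q$, and $d\le1+\log_2n$. Put $V=\mathbb F_q^d$.

\subsection{Reduction to linear maps}

\begin{lemma}\label{lem:semilinear}
$G\le P\Gamma L_d(q)$.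
\end{lemma}

\begin{proof}
$G$ normalizes its socle, so we show that the normalizer of $PSL_d(q)$ in the symmetric group on the points lies in $P\Gamma L_d(q)$.

Let $d=2$. As $PSL_2(q)$ is $2$-transitive on $q+1\ge3$ points, a point stabilizer fixes only one point. Its normalizer fixes that point too, so
it is self-normalizing and the centralizer of $PSL_2(q)$ in the symmetric group is trivial. Hence the normalizer embeds in
$\mathrm{Aut}(PSL_2(q))=P\Gamma L_2(q)$ ($q\ge4$). Since $P\Gamma L_2(q)$ is contained in the normalizer, the two are equal.

Let $d\ge3$. The stabilizer in $PSL_d(q)$ of two points $\langle e_1\rangle,\langle e_2\rangle$ is transitive on the $n-q-1\ge q^2$ points off the line through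
them: any vector independent of $e_1,e_2$ can be taken as the third member of a basis starting with $e_1,e_2$, and the determinant of
the resulting linear map is corrected by rescaling the image of $e_1$. The other orbits lie on the line and have size at most $q-1$. So the line through two
points is the complement of the largest orbit of their stabilizer. Hence every permutation normalizing $PSL_d(q)$ maps lines to
lines, and it lies in $P\Gamma L_d(q)$ by the fundamental theorem of projective geometry.
\end{proof}

\begin{lemma}\label{lem:linear}
$x\in PGL(d,q)$.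
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:semilinear}, otherwise $x$ lifts to a bijection $A$ of $V$ that is $\theta$-semilinear, $A(\lambda v)=\theta(\lambda)A(v)$, where $\theta$ is a field automorphism of order
$s\ge2$. Let $\mathbb F_{q_0}$ be its fixed field, $q=q_0^s$. We show that $x$ has small order, because $A^s$ is, up to conjugacy, defined over
$\mathbb F_{q_0}$.

The map $A^s$ is linear and commutes with $A$, so $A\circ f(A^s)=f^\theta(A^s)\circ A$ for every $f\in\mathbb F_q[X]$. Hence $A$ identifies the
$\mathbb F_q[X]$-module defined by $A^s$ with its $\theta$-twist. By uniqueness of the invariant factors, these are fixed by $\theta$,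
that is, they lie in $\mathbb F_{q_0}[X]$. So $A^s$ is conjugate in $GL(d,q)$ to a matrix $B\in GL(d,q_0)$ in rational canonical form. A
power of $B$ that is scalar is a scalar in $\mathbb F_{q_0}^*$. Hence the order of $x^s$ is the number of powers of $B$ that are distinct
modulo $\mathbb F_{q_0}^*$. These powers span distinct one-dimensional subspaces of $\mathbb F_{q_0}[B]$, a space of dimension at most $d$ over $\mathbb F_{q_0}$. So
\[
\mathrm{ord}(x)\le s\,\frac{q_0^d-1}{q_0-1}\le2s\,q_0^{d-1}=2s\,q^{(d-1)/s}\le2(\log_2n)\sqrt n<\frac n4,
\]
contrary to \eqref{eq:star}.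
\end{proof}

\subsection{An abelian group almost generated by \texorpdfstring{$x$}{x}}

Let $A\in GL(d,q)$ be a lift of $x$, let $\mu$ be its minimal polynomial, and put $r=\deg\mu\le d$. For a nonconstant divisor $m$ of $\mu$ put
\[
K_m=(\mathbb F_q[X]/(m))^*/\mathbb F_q^*,\qquad K=K_\mu\cong\mathbb F_q[A]^*/\mathbb F_q^* .
\]
The group $K$ acts faithfully on the points and contains $x$. It has order at most $\frac{q^r-1}{q-1}\le n$, while $\mathrm{ord}(x)>n/4$. Hence
\begin{equation}\label{eq:index}
|K:\langle x\rangle|\le3 .
\end{equation}
So $x$ is nearly a generator of $K$. Also $q^{d-1}/4\le n/4<|K|\le2q^{r-1}$, so $q^{d-r}<8$, and therefore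
\begin{equation}\label{eq:small}
\text{if }r<d,\text{ then }q<8\text{ and }d-r\le2 .
\end{equation}

\subsection{The smallest case \texorpdfstring{$d=2$}{d=2}}

Here $q=n-1$. There are four possibilities for $\mu$.
\begin{itemize}
\item \emph{$\mu$ irreducible of degree $2$.} Then $V$ is a one-dimensional space over the field $\mathbb F_q[A]$, so $K$ is regular on the points. By \eqref{eq:index},
$x$ has $j\le3$ cycles, each of length $n/j$.
\item \emph{$\mu$ a product of two distinct linear factors.} Then $x$ fixes two points, and $K\cong\mathbb F_q^*$ is regular on the other $q-1$. The type is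
$1,1$ together with $j\le3$ cycles of length $(q-1)/j$.
\item \emph{$\mu=(X-\lambda)^2$.} With $q$ a power of the prime $p$, $x$ has one fixed point and $q/p$ cycles of length $p$. From $p=\mathrm{ord}(x)>(q+1)/4$ we get
$q/p<4$; if $q\ne p$, then $p\le q/p<4$ and $q<12$, which is excluded. So $q=p$, and the type is $(1,n-1)$ with $n-1$ prime.
\item \emph{$\mu$ linear.} Then $x=1$, excluded.
\end{itemize}
So $x$ has type $(n)$, type $(1,1,n-2)$ with $n-1$ a prime power, type $(1,n-1)$ with $n-1$ prime (all counted in $M(n)$), or one of at most four types having two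
cycles of length at least $(n-2)/3$. The latter contribute $O(n^{-2})$ by \eqref{eq:cent}.

\subsection{The case \texorpdfstring{$d\ge3$}{d>=3}: number of types}

For $d\ge3$ it is no longer enough to bound the centralizers: we shall find $|C|\gg n^2/q$, but $PGL(d,q)$ has at
least $q^{d-1}\ge n/2$ conjugacy classes. (There are $q^{d-1}(q-1)$ possible characteristic polynomials for $GL(d,q)$, and multiplication by scalars
identifies at most $q-1$ at a time.) What saves us is that, by \eqref{eq:index}, the cycle type is determined by the permutation group $K$ up to a bounded choice, and that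
this permutation group depends only on the shape of the $\mathbb F_q[X]$-module $V$, not on the particular irreducible polynomials involved.

Decompose $V\cong\bigoplus_i\bigoplus_j\mathbb F_q[X]/(\varphi_i^{\lambda_{ij}})$ with distinct monic irreducible $\varphi_i$ of degree $f_i$, and let
$\lambda_i$ be the partition $(\lambda_{i1},\lambda_{i2},\dots)$. The \emph{datum} of $A$ is the multiset of pairs $(f_i,\lambda_i)$. It satisfies
$\sum_if_i|\lambda_i|=d$.

\begin{lemma}\label{lem:datum}
For given $q$, the datum of $A$ determines $K$ with its action on the points of $V$, up to isomorphism of permutation groups.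
\end{lemma}

\begin{proof}
Let $\varphi$ be irreducible of degree $f$, and let $\Lambda=\mathbb F_q[X]/(\varphi^e)$. We claim that $\Lambda\cong\mathbb F_{q^f}[Y]/(Y^e)$ as
$\mathbb F_q$-algebras, with $(\varphi^j)$ corresponding to $(Y^j)$. As $\varphi$ is separable, $\varphi'(X)$ is a unit of $\Lambda$, and $\varphi(X)$ lies in the
nilpotent ideal $(\varphi)$. By Hensel's lemma $\varphi$ has a root $\xi\in\Lambda$ with $\xi\equiv X$ modulo $\varphi$. So $\mathbb F_q[\xi]\cong\mathbb F_{q^f}$ maps
isomorphically onto the residue field of $\Lambda$. Consider the homomorphism $\mathbb F_{q^f}[Y]/(Y^e)\to\Lambda$ that is this embedding on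
$\mathbb F_{q^f}$ and sends $Y$ to $\varphi$. It is onto, since each quotient $\varphi^i\Lambda/\varphi^{i+1}\Lambda$, $0\le i<e$, is one-dimensional over the residue
field and spanned by $\varphi^i$. Both sides have dimension $ef$ over $\mathbb F_q$, so it is an isomorphism, and it maps $(Y^j)$ onto $(\varphi^j)$.

Applying this to each $\varphi_i$, with $e=\max_j\lambda_{ij}$, we find that the pair (algebra $\mathbb F_q[A]$, module $V$) is isomorphic to
\[
\Bigl(\ \prod_i\mathbb F_{q^{f_i}}[Y]/(Y^{\max_j\lambda_{ij}}),\quad\bigoplus_i\bigoplus_j\mathbb F_{q^{f_i}}[Y]/(Y^{\lambda_{ij}})\Bigr),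
\]
which depends only on the datum. It determines $K=\mathbb F_q[A]^*/\mathbb F_q^*$ and its action on the points.
\end{proof}

\begin{lemma}\label{lem:count}
For given $n$ and $d$, the elements $x$ considered in this section have at most $8\nu(d)$ types, where $\nu(d)$ is the number of multisets of pairs $(f_i,\lambda_i)$ with $f_i\ge1$,
$\lambda_i$ a nonempty partition, and $\sum_if_i|\lambda_i|=d$. Moreover $\nu(d)=e^{o(d)}$.
\end{lemma}

\begin{proof}
All generators of a cyclic permutation group have the same type. So, given the datum, Lemma~\ref{lem:datum} shows that the type of $x$ is determined by the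
subgroup $\langle x\rangle$ of $K$, whose index is at most $3$. As $K$ is abelian and $K/\langle x\rangle$, having order at most $3$, is cyclic, $K$ is generated by two
elements. So there are at most $2^2-1$ surjections $K\to\mathbb Z/2$ and at most $3^2-1$ surjections $K\to\mathbb Z/3$. Hence $K$ has at most $3$ subgroups of
index $2$, at most $8/2=4$ subgroups of index $3$, and at most $1+3+4=8$ subgroups of index at most $3$.

The number of pairs $(f,\lambda)$ with $f|\lambda|=m$ is $c_m=\sum_{j\mid m}\mathcal P(j)$, where $\mathcal P(j)$ is the number of partitions of $j$. Since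
$\mathcal P(j)=e^{o(j)}$, also $c_m=e^{o(m)}$. So $\sum_d\nu(d)z^d=\prod_{m\ge1}(1-z^m)^{-c_m}$ converges for $|z|<1$, and $\nu(d)=e^{o(d)}$.
\end{proof}

\subsection{The case \texorpdfstring{$d\ge3$}{d>=3}: centralizers}

An example shows what to expect. Let $d=3$ and $\mu=(X-\lambda)\chi$ with $\chi$ an irreducible quadratic. The points fall into three $K$-orbits
according to the annihilators of their vectors, namely $X-\lambda$, $\chi$ or $\mu$: one point, the $q+1$ points of a line, and the remaining $q^2-1$ points. Here $K\cong\mathbb F_{q^2}^*$,
and a generator has type $(1,q+1,q^2-1)$, with $|C|=(q+1)(q^2-1)$ of order $n^{3/2}$. In general, vectors with different annihilators lie in different cycles, and \eqref{eq:index} makes these cycles long.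

\begin{lemma}\label{lem:projcent}
Let $d\ge3$. Then $x$ has type $(n)$, or $|C(x)|\ge n^2/(144q)$.
\end{lemma}

\begin{proof}
\emph{$\mu$ irreducible, $r=d$.} Then $V$ is a one-dimensional space over the field $\mathbb F_q[A]$, so $K$ is regular on the points and $x$ has $j\le3$ cycles of length $n/j$.
Either the type is $(n)$, or $|C(x)|\ge n^2/9$.

\emph{$\mu$ irreducible, $r<d$.} As $V$ is a vector space over $\mathbb F_q[X]/(\mu)$, $r$ divides $d$, so $r\le d/2$. By \eqref{eq:small}, $d\le2(d-r)\le4$ and
$q<8$. So $n$ is bounded, which is excluded.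

\emph{$\mu$ reducible.} Let $\psi$ be an irreducible factor of least degree $f$, and $\mu=\psi\mu'$. There is a vector $v_\mu$ with annihilator $\mu$; for
$m\mid\mu$ the vector $v_m=(\mu/m)(A)v_\mu$ has annihilator $m$. Let $m$ be nonconstant. We have $A^iv_m\in\mathbb F_q^*v_m$ if and only if $X^i$ is congruent to a
scalar modulo $m$. So the cycle of $x$ through the point $\langle v_m\rangle$ has length equal to the order of the image of $x$ under the natural map $K\to K_m$.

This map is onto. Indeed, let $g$ be coprime to $m$, and let $h$ be the product of the distinct irreducible factors of $\mu$ dividing neither $m$ nor $g$. An irreducible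
factor $\varphi$ of $\mu$ cannot divide $g+mh$: if $\varphi\mid m$, then $\varphi\nmid g$; if $\varphi\nmid m$ and $\varphi\mid g$, then $\varphi\nmid mh$; if $\varphi$ divides neither, then $\varphi\mid h$ and
$\varphi\nmid g$. So $g+mh$ is a unit modulo $\mu$ that lifts $g$. By \eqref{eq:index} the image of $x$ generates a subgroup of index at most $3$ in $K_m$, and the cycle has
length at least $|K_m|/3$. Moreover the kernel of $(\mathbb F_q[X]/(\mu))^*\to(\mathbb F_q[X]/(m))^*$ lies in the coset $1+m\,\mathbb F_q[X]/(\mu)$, so
$|K|/|K_m|\le q^{r-\deg m}$. Since $|K|\ge\mathrm{ord}(x)>n/4$, the cycles at $\langle v_\mu\rangle$, $\langle v_{\mu'}\rangle$, $\langle v_\psi\rangle$ have lengths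
\[
\mathrm{ord}(x)>\frac n4,\qquad\ge\frac{|K|}{3q^f}>\frac n{12q^f},\qquad\ge\frac{q^f-1}{3(q-1)}\ge\frac{q^{f-1}}3 .
\]
The annihilator is constant along a cycle. If $\mu'\ne\psi$ up to constants, the three annihilators are distinct, so the three cycles are distinct, and
\eqref{eq:cent} gives
\[
|C(x)|\ge\frac n4\cdot\frac n{12q^f}\cdot\frac{q^{f-1}}3=\frac{n^2}{144q}.
\]

It remains to exclude $\mu=\psi^2$ up to constants. The group $E=1+\psi\,\mathbb F_q[X]/(\psi^2)$ is elementary abelian of order $q^f$, since
$(1+\psi a)(1+\psi b)=1+\psi(a+b)$. It meets $\mathbb F_q^*$ trivially, hence embeds in $K$. By \eqref{eq:index} its image has a cyclic subgroup of index at most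
$3$, so $q^f\le3p\le3q$, where $p$ is the characteristic. Thus $q^{f-1}\le3$ and $f\le2$. If $r=2f=d$, then $d\ge3$ forces $f=2$, $d=4$ and $q\le3$. If
$r<d$, then $q<8$ and $d\le r+2\le6$ by \eqref{eq:small}. In both cases $n$ is bounded, which is excluded.
\end{proof}

By Lemmas~\ref{lem:count} and~\ref{lem:projcent} and $q\le n^{1/(d-1)}$, the types other than $(n)$ contribute, summed over $d\ge3$,
\[
O\Bigl(\sum_{3\le d\le1+\log_2n}\nu(d)\,n^{-2+1/(d-1)}\Bigr)=O(n^{-3/2})+n^{-5/3+o(1)}=O(n^{-3/2}),
\]
where the first term is $d=3$, and for $4\le d\le1+\log_2n$ we used $\nu(d)=e^{o(d)}$, so that these $\nu(d)$ are at most $n^{o(1)}$. Type $(n)$ with $n=\frac{q^d-1}{q-1}$ is counted in $M(n)$.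

\section{Affine groups}\label{sec:affine}

Finally let $x\in AGL(V)$, $V=\mathbb F_p^d$, $n=p^d$. Write $x(v)=Av+w$ and consider the Fitting decomposition
\[
V=V_0\oplus V_1,\qquad V_0=\ker(A-1)^d,\quad V_1=\mathrm{im}(A-1)^d .
\]
Conjugating $x$ by the translation by $u$ replaces $w$ by $w-(A-1)u$. As $A-1$ is invertible on $V_1$, we may assume $w\in V_0$. Then $x=(x_0,x_1)$, where
$x_0\in AGL(V_0)$ has unipotent linear part and $x_1=A|_{V_1}$ is linear without eigenvalue $1$. Put $a=\dim V_0$ and $b=\dim V_1$.

The hypothesis $x\notin\mathcal D$ now restricts both parts, since subspaces of $V$ have orders that are powers of $p$.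

\emph{$V_1$ is zero or indecomposable as an $\mathbb F_p[A]$-module.} Suppose $V_1=U\oplus W$ with $U,W$ nonzero and $A$-invariant. Then $x$ preserves the product
$U\times(V_0\oplus W)$ and has at least two cycles on each factor: it fixes $0\in U$, and $V_0\times\{0\}$ is a proper nonempty invariant subset of
$V_0\oplus W$. Whichever factor is the smaller, $x\in\mathcal D$, a contradiction.

\emph{If $V_0$ and $V_1$ are both nonzero, then $x_0$ is a $p^a$-cycle on $V_0$.} As $x_1$ fixes $0$, it has at least two cycles, so $|V_1|\le|V_0|$ would give
$x\in\mathcal D$. Hence $|V_0|<|V_1|$, and if $x_0$ were not transitive on $V_0$, again $x\in\mathcal D$.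

\emph{An affine map of $\mathbb F_p^a$, $a\ge1$, with unipotent linear part has order at most $pa$.} It can be written as a unipotent matrix $1+Z\in GL(a+1,p)$, with
$Z^{a+1}=0$. Since $(1+Z)^{p^e}=1+Z^{p^e}$, its order is $1$ or $p^e$ with $e\ge1$ and $Z^{p^{e-1}}\ne0$; in the latter case $p^{e-1}\le a$. Consequently, if $x_0$ is a $p^a$-cycle and $a\ge1$, then
$p^{a-1}\le a$, that is, $a=1$ or $p=a=2$.

\subsection{\texorpdfstring{$V_1=0$}{V1=0}}
Then $n/4<\mathrm{ord}(x)\le pd$, so $p^{d-1}<4d$. This has only finitely many solutions with $d\ge2$, so $d=1$. Then $x$ is a nontrivial translation of $\mathbb F_p$: it has type $(n)$ with $n$ prime.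

\subsection{\texorpdfstring{$V_1\ne0$}{V1 nonzero}}
Then $V_1\cong\mathbb F_p[X]/(\varphi^k)$ with $\varphi$ irreducible of degree $f$, $\varphi\ne X,X-1$ up to constants, $fk=b$. Moreover $a\in\{0,1,2\}$, with $a=2$ only if $p=2$, and $x_0$ is a
$p^a$-cycle (also for $a=0$).

\emph{Cycle lengths.} Let $\omega\mid p^f-1$ be the order of $X$ modulo $\varphi$. As $p\nmid\omega$, the polynomial $X^\omega-1$ is separable, and $\varphi$ divides it exactly once. So
$\varphi$ divides $X^{\omega p^i}-1=(X^\omega-1)^{p^i}$ exactly $p^i$ times. The kernel of $(\mathbb F_p[X]/(\varphi^j))^*\to(\mathbb F_p[X]/(\varphi))^*$ is a $p$-group. Hence the order of $X$ modulo $\varphi^j$ is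
$\omega p^{e_j}$, where $p^{e_j}$ is the least power of $p$ (with exponent $e_j\ge0$) that is at least $j$. Put $e=e_k$. The elements of $\varphi^iV_1\setminus\varphi^{i+1}V_1$, $0\le i<k$, have annihilator
$\varphi^{k-i}$, so they lie in $x_1$-cycles of length $\omega p^{e_{k-i}}$. In particular all cycles of $x$ on $V_0\times(V_1\setminus\varphi V_1)$ have length
\[
c=\omega p^{\max(a,e)}=\mathrm{ord}(x)>n/4 .
\]
If there are $J$ of them, then
\begin{equation}\label{eq:J}
Jc=p^a\,p^{b-f}(p^f-1)<n,\qquad\text{so } J\le3 .
\end{equation}

\emph{Number of types.} The type of $x$ is determined by $(a,f,k,\omega)$. Given $n$, it is determined by $(a,f,J)$: we have $b=d-a$ and $k=b/f$, and $J$ determines $c$, hence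
$\omega$. So there are $O(\log n)$ types.

\emph{$J\ge2$.} Then $|C(x)|\ge c^2>n^2/16$, and the total contribution is $O(n^{-2}\log n)$.

\emph{$J=1$.} Then $\omega p^{\max(a,e)}=p^{a+f(k-1)}(p^f-1)$ by \eqref{eq:J}. As $\omega$ is coprime to $p$,
\[
\omega=p^f-1,\qquad\max(a,e)=a+f(k-1).
\]
\begin{itemize}
\item $k=1$. The cycles are $V_0\times\{0\}$ and $V_0\times(V_1\setminus\{0\})$, so the type is $(p^a,n-p^a)$. For $a=0$ this is $(1,n-1)$ with $n$ a prime power; for $a=1$ it is $(p,n-p)$,
with $d\ge2$ as $V_1\ne0$; for $a=2$ it is $(4,n-4)$ with $n$ a power of $2$. All are counted in $M(n)$.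
\item $k\ge2$, $a\ge1$. Then $a+f(k-1)>a$, so $e=a+f(k-1)\ge k$. But $p^{e-1}<k$ by definition of $e$, so $2^{k-1}<k$, which is impossible.
\item $k\ge2$, $a=0$. Then $e=f(k-1)$ and $p^{f(k-1)-1}<k$. If $f\ge2$, then $2^{2k-3}<k$, which is impossible. So $f=1$, $k=d$ and $p^{d-2}<d$. For $d\ge3$ this holds only for $p=2$, $d=3$,
which is excluded as $n$ is large. For $d=2$ the sets $\{0\}$, $\varphi V_1\setminus\{0\}$ and $V_1\setminus\varphi V_1$ are cycles of lengths $1$, $p-1$ and $p(p-1)$. This is a single type with
$|C(x)|\ge p(p-1)^2$, contributing $O(n^{-3/2})$.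
\end{itemize}

\section{Conclusion, and the upper limit of \texorpdfstring{$nP(n)$}{nP(n)}}

\begin{proof}[Proof of Theorem~\ref{thm:asymp}]
The lower bound is Proposition~\ref{prop:lower}, and the statement on $n=p^2$ is Proposition~\ref{prop:sharp}. For the upper bound, the elements violating \eqref{eq:star} have proportion
$O(n^{-3/2}\log n)$. Elements satisfying \eqref{eq:star} do not arise from product actions or actions on $k$-subsets. Those arising from projective or affine groups have one of the five types in $M(n)$, under
exactly the conditions on $n$ in its definition, or belong to a set of types of total proportion $O(n^{-3/2})$. Each of the five types is counted once, so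
$P(n)\le M(n)+O(n^{-3/2}\log n)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:limsup}]
Under the hypotheses of the first statement $M(n)=0$. (If $n=\frac{q^2-1}{q-1}=q+1$, then $n-1$ is a prime power.) So the first statement follows from Theorem~\ref{thm:asymp}. By the same theorem
$\limsup nP(n)=\limsup nM(n)$, and
\[
nM(n)=\alpha+\beta+\tfrac12\gamma+\delta\,\frac n{p(n-p)}+\tfrac14\varepsilon+o(1).
\]
We determine which symbols can equal $1$ together. It will turn out that, for large $n$, all five do exactly when $n-1$ is a Mersenne prime, and that otherwise $nM(n)\le\frac52+o(1)$.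

\emph{$n$ is prime or not a prime power.} Then $\delta=\varepsilon=0$ for large $n$, and $nM(n)\le\frac52+o(1)$.

\emph{$n=p^d$, $d\ge2$, $p$ odd.} We claim $\gamma=0$ for large $n$. As $n-1$ is even, $\gamma=1$ means that $p^d-1$ is a power of $2$. If $d$ is odd, then $\frac{p^d-1}{p-1}$ is a sum of $d$ odd
numbers, so it is odd and greater than $1$, which is impossible. If $d$ is even, then $p^{d/2}-1$ and $p^{d/2}+1$ are both powers of $2$, so $p^{d/2}=3$ and $n=9$. Also $\varepsilon=0$, and $\frac n{p(n-p)}$ is
$\frac13+o(1)$ for $p=3$ and at most $\frac1{p-1}\le\frac14$ for $p\ge5$, since $p/n\le1/p$. So $nM(n)\le2+\frac13+o(1)<\frac52$ for large $n$.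

\emph{$n=2^d$.} Then $\beta=\delta=\varepsilon=1$, contributing $1+\frac12+\frac14=\frac74$ in the limit. Suppose $2^d=1+q+\dots+q^{g-1}$ with $g\ge3$. By parity $q$ is odd and $g$ is even, and
\[
2^d=(q+1)(1+q^2+\dots+q^{g-2}).
\]
The second factor is greater than $1$ and a power of $2$; it is a sum of $g/2$ odd terms, so $g/2$ is even. Hence it is divisible by $1+q^2\equiv2\pmod4$, which must be a power of $2$, so that $q=1$, a
contradiction. So, as $n$ is not prime, $\alpha=1$ if and only if $2^d-1$ is a prime power, that is, if and only if $\gamma=1$. If $2^d-1=r^k$ with $r$ prime and $k\ge2$, then $k$ is not even, because $2^d-1\equiv3\pmod4$. And for odd $k$ the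
number $\frac{r^k+1}{r+1}=r^{k-1}-r^{k-2}+\dots+1$ is an odd divisor of $2^d$ greater than $1$, which is impossible. So $\alpha=\gamma=1$ exactly when $2^d-1$ is a Mersenne prime. In this
case $nM(n)=\frac74+1+\frac12+o(1)=\frac{13}4+o(1)$; otherwise $nM(n)=\frac74+o(1)$.

\emph{The value $\frac52$ is attained in the limit.} Let $n=p+1$ with $p\equiv1\pmod4$ prime. Then $\alpha=\beta=\gamma=1$, and $n\equiv2\pmod 4$ is not a prime power for $n>2$, so $\delta=\varepsilon=0$. There are infinitely many
such $n$, and $nM(n)\to\frac52$ along them.

Hence $\limsup nP(n)=\frac{13}4$ if there are infinitely many Mersenne primes, and $\frac52$ otherwise.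
\end{proof}

\begin{thebibliography}{9}
\bibitem{DFG} Persi Diaconis, Jason Fulman and Robert Guralnick, \emph{On fixed points of permutations}, arXiv:0708.2643 (2007).
\bibitem{GMPS} S.~Guest, J.~Morris, C.~E.~Praeger and P.~Spiga, \emph{On the maximum orders of elements of finite almost simple groups and primitive permutation groups}, Trans. AMS \textbf{367} (2015).
\end{thebibliography}

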